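\title{A universal strategy in the Aronszajn-null game}

\begin{abstract}
In the Aronszajn-null game on a Borel subset $A$ of a separable Banach space, the first player names directions one at a time, and the second player answers each direction with a Borel set that is null on every line in that direction. The second player wins if the directions are not dense or if her sets cover $A$. We show that four conditions are equivalent: $A$ is Aronszajn-null, the second player has a winning strategy, the first player has none, and $A$ has a certain covering property (P). This answers a problem posed by Duda and Tsaban. The tool is one explicit strategy, depending only on $A$, such that any point it leaves uncovered produces a cube measure, in the directions actually played, that charges $A$.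
\end{abstract}

\section{Directional null sets, the game and the results}\label{sec:intro}

Throughout, $X\neq\{0\}$ is a separable real Banach space and $\mathbb N=\{1,2,\dots\}$. For a nonzero $x\in X$, let $\mathcal A(x)$ be the family of Borel sets $E\subseteq X$ that are null on every line in direction $x$: for each $y\in X$, the set $\{t\in\mathbb R: y+tx\in E\}$ has Lebesgue measure zero. For a sequence $\bar x=(x_n)$ of nonzero vectors, let $\mathcal N(\bar x)$ be the family of Borel sets $A$ for which there are $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_n A_n$. A Borel set is \emph{Aronszajn-null} if it belongs to $\mathcal N(\bar x)$ for every dense sequence $\bar x$ of nonzero vectors.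

Each family $\mathcal A(x)$ contains $\emptyset$ and is closed under countable unions and under passing to Borel subsets. The families $\mathcal N(\bar x)$ inherit these properties (if $E_k\subseteq\bigcup_nA_{k,n}$ for each $k$, put $A_n=\bigcup_kA_{k,n}$), and so does the family of Aronszajn-null sets. Also $\mathcal A(x_n)\subseteq\mathcal N(\bar x)$ for each $n$. We use these facts freely.

The definition involves only Lebesgue measure on lines, so it provides a notion of smallness in every dimension. For $X=\mathbb R$, each $\mathcal A(x)$ is the family of Borel Lebesgue null sets. For $X=\mathbb R^d$, Fubini's theorem shows that the members of $\mathcal A(x)$, and hence all Aronszajn-null sets, are Lebesgue null; the converse holds too (Remark~\ref{rem:finite}). The next example works in any $X$ and will serve several times.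

\begin{example}\label{ex:subspace}
Let $V\neq X$ be a closed linear subspace. If $z\notin V$, then each line in direction $z$ meets $V$ in at most one point, because $y+sz\in V$ and $y+tz\in V$ give $(s-t)z\in V$. So $V\in\mathcal A(z)$. If $z\in V\setminus\{0\}$, then $V\supseteq\mathbb Rz$ and $V\notin\mathcal A(z)$. Since $X\setminus V$ is open and nonempty, every dense sequence has a term outside $V$, and therefore $V$ is Aronszajn-null.
\end{example}

Cutting $A$ into pieces cannot be avoided. The union of all lines $\mathbb Rq$, $q\in\mathbb Q^2\setminus\{0\}$, is Aronszajn-null in $\mathbb R^2$ by Example~\ref{ex:subspace}, but it belongs to $\mathcal A(q)$ for no such $q$. In the definition the whole sequence $\bar x$ is known before $A$ is cut. It is natural to ask whether the cutting can be done while the directions are revealed one by one.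

\medskip\noindent\textbf{The game.} The \emph{Aronszajn-null game} $G(A)$ on a Borel set $A\subseteq X$ is played by $\mathbf I$ and $\mathbf{II}$ in innings $n=1,2,\dots$. In inning $n$, player $\mathbf I$ plays a nonzero $x_n\in X$ and $\mathbf{II}$ answers with a set $A_n\in\mathcal A(x_n)$. If $(x_n)$ is not dense in $X$, then $\mathbf{II}$ wins. Otherwise $\mathbf{II}$ wins if $A\subseteq\bigcup_nA_n$, and $\mathbf I$ wins if not. A strategy for $\mathbf{II}$ is a map $\sigma$ on nonempty finite sequences of moves of $\mathbf I$ with $\sigma(x_1,\dots,x_n)\in\mathcal A(x_n)$; her own earlier moves are determined by $\sigma$ and need not be listed. A strategy for $\mathbf I$ prescribes $x_1$, and prescribes $x_{n+1}$ as a function of $A_1,\dots,A_n$. A strategy is winning if its owner wins every play in which it is followed. For a dense set $D\subseteq X$, let $G_D(A)$ be the same game with $\mathbf I$ allowed to play only elements of $D\setminus\{0\}$; thus $G_X(A)=G(A)$.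

\medskip\noindent\textbf{Property (P).} Let $D\subseteq X$ be countable and dense. A Borel set $A$ has property $(\mathrm P_D)$ if there are open balls $B_k$ and Borel sets $E_k$, $k\in\mathbb N$, such that $A\subseteq\bigcup_kE_k$ and $E_k\in\mathcal A(x)$ for every nonzero $x\in D\cap B_k$. It has property (P) if it has $(\mathrm P_D)$ for every countable dense $D\subseteq X$.

It is known that a winning strategy of $\mathbf{II}$ in $G(A)$ implies (P). The following problem is posed in \cite{DT}.

\medskip\noindent\textbf{Problem.} Let $A$ be a Borel set with property (P). (a) Does $\mathbf{II}$ have a winning strategy in $G(A)$? (b) Is it at least true that $\mathbf I$ has no winning strategy in $G(A)$?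

\medskip
Property $(\mathrm P_D)$ suggests a strategy: wait until $\mathbf I$ plays inside $B_k$, then play $E_k$. This works as long as $\mathbf I$ plays in $D$ (Lemma~\ref{lem:PD}). In $G(A)$ he may avoid $D$ altogether, and nullity in all directions of $D\cap B_k$ says nothing about the other directions in $B_k$: a line $\mathbb Rx\subseteq\mathbb R^2$ disjoint from $D$ lies in $\mathcal A(z)$ for every $z\in D$, but not in $\mathcal A(x)$. To apply (P) to the set of moves of $\mathbf I$, player $\mathbf{II}$ would have to know the whole play in advance. One might therefore guess that a winning strategy for $\mathbf{II}$ is a strictly stronger requirement than (P). It is not, and both parts of the problem have a positive answer.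

\begin{theorem}\label{thm:main}
For a Borel set $A\subseteq X$ the following are equivalent:
\begin{enumerate}
\item[(1)] $A$ is Aronszajn-null;
\item[(2)] $\mathbf{II}$ has a winning strategy in $G(A)$;
\item[(3)] $\mathbf I$ has no winning strategy in $G(A)$;
\item[(4)] $A$ has property \textup{(P)}.
\end{enumerate}
In particular, $G(A)$ is determined for every Borel set $A$: one of the players has a winning strategy.
\end{theorem}

The substance of the theorem is (1)$\Rightarrow$(2). We obtain it from a strategy that is optimal against each single sequence of directions, and the link between the strategy and the coverings is a family of test measures. Let $\Omega=[-1,1]^{\mathbb N}$ carry the product topology and the product $\mathbb P$ of the normalized Lebesgue measures, so that the coordinates $c_1,c_2,\dots$ are independent random variables, uniform on $[-1,1]$. For a sequence $\bar x=(x_n)$ of nonzero vectors, an \emph{$\bar x$-cube measure} is the law of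
\[
a+\sum_{n}r_nc_nx_n,\qquad\text{where } a\in X,\quad r_n>0,\quad\sum_nr_n\|x_n\|<\infty .
\]
The series converges uniformly on $\Omega$, so its sum is a continuous map $\Omega\to X$ and the law is a Borel probability measure on $X$. It describes a random point of an infinite-dimensional parallelepiped with center $a$ and edges $2r_nx_n$.

\begin{theorem}[Universal strategy]\label{thm:universal}
For every Borel set $A\subseteq X$ there is a map $\tau$ assigning to each nonempty finite sequence of nonzero vectors a set $\tau(x_1,\dots,x_n)\in\mathcal A(x_n)$ such that, for every sequence $\bar x=(x_n)$ of nonzero vectors, dense or not, the following are equivalent: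
\begin{enumerate}
\item[(a)] $A\subseteq\bigcup_n\tau(x_1,\dots,x_n)$;
\item[(b)] $A\in\mathcal N(\bar x)$;
\item[(c)] $\lambda(A)=0$ for every $\bar x$-cube measure $\lambda$.
\end{enumerate}
\end{theorem}

Thus foresight is worthless: whenever $A$ can be covered with the sequence $\bar x$ known in advance, $\tau$ covers it. Two sharpenings of Theorem~\ref{thm:main} follow. The first treats one set $D$ at a time, and the second determines how many directions $\mathbf I$ really has to supply.

\begin{theorem}\label{thm:restricted}
Fix a countable dense set $D\subseteq X$. For a Borel set $A\subseteq X$ the following are equivalent: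
\begin{enumerate}
\item[(i)] $A\in\mathcal N(\bar x)$ for every sequence $\bar x$ in $D\setminus\{0\}$ that is dense in $X$;
\item[(ii)] $\mathbf{II}$ has a winning strategy in $G_D(A)$;
\item[(iii)] $\mathbf I$ has no winning strategy in $G_D(A)$;
\item[(iv)] $A$ has property $(\mathrm P_D)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:span}
If $A$ is Aronszajn-null, then the strategy $\tau$ of Theorem~\ref{thm:universal} covers $A$ against every play $(x_n)$ whose closed linear span is $X$. This is sharp: for a sequence $\bar x=(x_n)$ of nonzero vectors, every Aronszajn-null set belongs to $\mathcal N(\bar x)$ if and only if $\overline{\operatorname{span}}\{x_n\}=X$.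
\end{theorem}

Section~\ref{sec:reduction} derives Theorems~\ref{thm:main} and~\ref{thm:restricted} from Theorem~\ref{thm:universal}. Section~\ref{sec:cubes} shows that cube measures vanish on the relevant sets. Section~\ref{sec:plane} finds the strategy in the plane and locates the two obstacles in infinite dimensions, which Section~\ref{sec:strategy} overcomes. Section~\ref{sec:span} proves Theorem~\ref{thm:span}.

\section{Reduction to the universal strategy}\label{sec:reduction}

Conditions (i)--(iii) of Theorem~\ref{thm:restricted} make sense for every dense set $D\subseteq X$, countable or not. For $D=X$ they are conditions (1)--(3) of Theorem~\ref{thm:main}, so we treat both cases at once.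

\begin{lemma}\label{lem:games}
Assume Theorem~\ref{thm:universal}. For every dense $D\subseteq X$ and every Borel set $A$, conditions \textup{(i)}, \textup{(ii)} and \textup{(iii)} are equivalent.
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). Let $\mathbf{II}$ follow $\tau$; its answers are legal. A play $\bar x$ that is not dense is won by $\mathbf{II}$. If $\bar x$ is dense, then $A\in\mathcal N(\bar x)$ by (i), and (b)$\Rightarrow$(a) of Theorem~\ref{thm:universal} shows that her answers cover $A$.

(ii)$\Rightarrow$(iii). If both players had winning strategies, the play in which both are followed would be won by both.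

(iii)$\Rightarrow$(i). Suppose that $\bar x$ is a sequence in $D\setminus\{0\}$, dense in $X$, with $A\notin\mathcal N(\bar x)$. Let $\mathbf I$ play $\bar x$ whatever $\mathbf{II}$ does. No sets $A_n\in\mathcal A(x_n)$ cover $A$, so this strategy is winning.
\end{proof}

\begin{lemma}\label{lem:PD}
For countable dense $D\subseteq X$ and Borel $A$, conditions \textup{(ii)} and \textup{(iv)} are equivalent.
\end{lemma}

\begin{proof}
Put $Y=D\setminus\{0\}$.

(iv)$\Rightarrow$(ii). Let $B_k$ and $E_k$ witness $(\mathrm P_D)$, and let $\mathbf{II}$ answer $x\in Y$ with $\bigcup\{E_k:x\in B_k\}$, which lies in $\mathcal A(x)$. A dense play visits every $B_k$, so every $E_k$ is eventually contained in an answer.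

(ii)$\Rightarrow$(iv). Let $\sigma$ be a winning strategy of $\mathbf{II}$ in $G_D(A)$. We need sets that are null in many directions at once, so we intersect the answers of $\sigma$ to all moves in a ball. Let $(B_k)$ be a countable base of $X$ consisting of open balls. Since $X\neq\{0\}$ has no isolated points, $B_k\setminus\{0\}$ is a nonempty open set, so $Y\cap B_k\neq\emptyset$. For a finite, possibly empty, sequence $s$ in $Y$ and $k\in\mathbb N$ put
\[
E_{s,k}=\bigcap_{x\in Y\cap B_k}\sigma(s{}^\frown x),
\]
where $s{}^\frown x$ is $s$ followed by $x$. As $D$ is countable, $E_{s,k}$ is Borel and there are only countably many pairs $(s,k)$. For each $x\in Y\cap B_k$, the set $E_{s,k}$ is a Borel subset of $\sigma(s{}^\frown x)\in\mathcal A(x)$, so $E_{s,k}\in\mathcal A(x)$.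

It remains to see that these sets cover $A$. Suppose that $a\in A$ lies in no $E_{s,k}$. Given $s=(x_1,\dots,x_{k-1})$, the relation $a\notin E_{s,k}$ provides $x_k\in Y\cap B_k$ with $a\notin\sigma(x_1,\dots,x_k)$. The sequence $(x_k)$ so constructed meets every $B_k$, hence is dense, and $\sigma$ leaves $a$ uncovered. This contradicts the choice of $\sigma$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:restricted}, given Theorem~\ref{thm:universal}]
Theorem~\ref{thm:restricted} is the combination of the two lemmas. Lemma~\ref{lem:games} with $D=X$ gives (1)$\Leftrightarrow$(2)$\Leftrightarrow$(3), and (2)$\Leftrightarrow$(3) is determinacy. By Theorem~\ref{thm:restricted}, property (P) holds if and only if (i) holds for every countable dense $D$. If $A$ is Aronszajn-null, (i) holds for every such $D$. Conversely, if $\bar x$ is a dense sequence of nonzero vectors, then (i) for $D=\{x_n:n\in\mathbb N\}$ gives $A\in\mathcal N(\bar x)$. Hence (1)$\Leftrightarrow$(4).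
\end{proof}

\section{Cube measures vanish on directional null sets}\label{sec:cubes}

All computations with cube measures rest on freezing some of the coordinates $c_i$ and integrating over the others.

\begin{lemma}\label{lem:tonelli}
Let $I\subseteq\mathbb N$, and let $\xi,\eta:\Omega\to X$ be continuous, with $\xi$ depending only on the coordinates $c_i$, $i\in I$, and $\eta$ only on the coordinates $c_i$, $i\notin I$. For a Borel set $E\subseteq X$, the function $h(a)=\mathbb P(a+\xi\in E)$ is Borel on $X$, and $\mathbb P(\eta+\xi\in E)=\mathbb E\,h(\eta)$.
\end{lemma}

\begin{proof}
The set $\{(a,\omega):a+\xi(\omega)\in E\}$ is Borel in $X\times\Omega$. Both factors have a countable base, so Borel subsets of the product belong to the product $\sigma$-algebra. By Tonelli's theorem the measure of the section at $a$, which is $h(a)$, is a Borel function of $a$. For the formula, write $\mathbb P$ as the product of its factors on $[-1,1]^{I}$ and $[-1,1]^{\mathbb N\setminus I}$ and integrate first over $[-1,1]^I$.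
\end{proof}

The next lemma gives (b)$\Rightarrow$(c) of Theorem~\ref{thm:universal} when $y=x_n$. The general form is needed in Section~\ref{sec:span}.

\begin{lemma}\label{lem:vanish}
Let $\bar x=(x_n)$ be a sequence of nonzero vectors, let $y\neq0$ be a finite linear combination of the $x_n$, and let $E\in\mathcal A(y)$. Then $\lambda(E)=0$ for every $\bar x$-cube measure $\lambda$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the law of $a+\sum_nr_nc_nx_n$. Write $y=\Pi q$, where $\Pi:\mathbb R^N\to X$ is the linear map $\Pi t=\sum_{i\le N}t_ix_i$ and $q\in\mathbb R^N$; here $q\neq0$ because $y\neq0$. The vectors $x_1,\dots,x_N$ may be linearly dependent, so we work in $\mathbb R^N$ rather than in their span. Fix $w\in X$ and consider the Borel set $T_w=\{t\in\mathbb R^N:w+\Pi t\in E\}$. For each $t\in\mathbb R^N$,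
\[
\{s\in\mathbb R:t+sq\in T_w\}=\{s\in\mathbb R:(w+\Pi t)+sy\in E\},
\]
and this set is null since $E\in\mathcal A(y)$. Take coordinates in $\mathbb R^N$ with respect to a basis whose first vector is $q$. Linear isomorphisms preserve Lebesgue null sets, so Fubini's theorem in these coordinates shows that $T_w$ is null. The vector $U=(r_ic_i)_{i\le N}$ is uniformly distributed on the box $\prod_{i\le N}[-r_i,r_i]$, which has positive volume as all $r_i>0$. Hence $h(w)=\mathbb P(w+\Pi U\in E)=\mathbb P(U\in T_w)=0$ for every $w$. Lemma~\ref{lem:tonelli} with $\xi=\Pi U$ and $\eta=a+\sum_{i>N}r_ic_ix_i$ gives $\lambda(E)=\mathbb E\,h(\eta)=0$.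
\end{proof}

\section{The plane, and two obstacles in infinite dimensions}\label{sec:plane}

Player $\mathbf{II}$ needs a supply of sets in $\mathcal A(x)$ that are defined without knowledge of later moves. It comes from Lebesgue's differentiation theorem: if $\varphi:\mathbb R\to\mathbb R$ is bounded and Borel, then $\frac1{2r}\int_{t-r}^{t+r}\varphi(u)\,du\to\varphi(t)$ as $r\downarrow0$, for almost every $t$. Let $g:X\to[0,1]$ be Borel and let $L=y+\mathbb Rx$ be a line. Applying the theorem to $\varphi(t)=g(y+tx)$ and substituting $u=t+rc$, we find that for almost every $a\in L$,
\begin{equation}\label{eq:lebesgue}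
\frac12\int_{-1}^1g(a+rcx)\,dc\ \longrightarrow\ g(a)\qquad(r\downarrow0).
\end{equation}

\subsection*{A null set in the plane}
Let $A\subseteq\mathbb R^2$ be Borel and Lebesgue null, and let $\mathbf I$ play $x_1$. For $m\in\mathbb N$ let
\[
g_m(a)=\frac12\int_{-1}^1\mathbf 1_A\Big(a+\frac cm\,x_1\Big)\,dc,\qquad S_m=\{a:g_m(a)>\tfrac12\}.
\]
Thus $g_m(a)$ is the proportion of the segment $a+[-\frac1m,\frac1m]x_1$ that lies in $A$, and $g_m$ is Borel by Lemma~\ref{lem:tonelli}. Let $\mathbf{II}$ answer with $A_1=A\setminus\bigcup_mS_m$. On a line $L$ in direction $x_1$, relation \eqref{eq:lebesgue} for $g=\mathbf 1_A$ shows that $g_m(a)\to1$ for almost every $a\in A\cap L$, and such an $a$ lies in some $S_m$. So $A_1\in\mathcal A(x_1)$. For instance, if $A$ is the union of the two coordinate axes and $x_1=(1,0)$, then $\mathbf{II}$ covers the vertical axis without the origin and postpones the horizontal axis.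

What she has postponed is small in every other direction. Let $z$ be a vector not parallel to $x_1$ and let $y\in\mathbb R^2$. The map $(c,t)\mapsto y+\frac cmx_1+tz$ is an affine bijection of $\mathbb R^2$, so the preimage of $A$ is null and
\[
\int_{\mathbb R}g_m(y+tz)\,dt=\frac12\int_{\mathbb R}\int_{-1}^1\mathbf 1_A\Big(y+\frac cm\,x_1+tz\Big)\,dc\,dt=0 .
\]
Hence $g_m(y+tz)=0$ for almost every $t$, and $S_m\in\mathcal A(z)$. A dense play contains a vector not parallel to $x_1$. At the first such move $\mathbf{II}$ plays $\bigcup_mS_m$, at the other moves after the first she plays $\emptyset$, and she wins.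

\subsection*{Iterating the first move}
The decisive move above used the dimension and the nullity of $A$. To remove this dependence, let $\mathbf{II}$ treat each $g_m$ in inning $2$ as she treated $\mathbf 1_A$ in inning $1$. She covers, for every $m$, the points of $S_m$ at which the averages of $g_m$ in direction $x_2$ are at most $\frac12$ at all scales of a fixed sequence tending to $0$. This is legal by \eqref{eq:lebesgue}. A point $a\in A$ that survives two innings comes with scales $r_1,r_2$ such that $\mathbb P(a+r_1c_1x_1+r_2c_2x_2\in A)>\frac12$. If $x_1,x_2$ are linearly independent, $A$ fills more than half of a parallelogram centered at $a$, which a null set in the plane cannot do.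

This rule makes sense in any $X$ and can be repeated in every inning; call it the \emph{naive strategy}. With scales taken small enough to make $\sum_nr_n\|x_n\|$ finite, a point $a\in A$ that survives all innings satisfies
\begin{equation}\label{eq:naive}
\mathbb P\Big(a+\sum_{i\le n}r_ic_ix_i\in A\Big)>\frac12\qquad\text{for all }n .
\end{equation}
We want to conclude that the cube measure given by the full series charges $A$. Two examples in $X=\ell^2$, with unit vectors $e_n$, show what this passage to the limit requires.

\begin{example}[The threshold must stay away from $0$]\label{ex:cone}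
Let $A=\{a\in\ell^2:a_n\ge0\text{ for all }n\}$, a closed set. For any summable radii $r_i>0$ we have $\mathbb P(\sum_{i\le n}r_ic_ie_i\in A)=2^{-n}>0$, while $\mathbb P(\sum_ir_ic_ie_i\in A)=0$. Positive probabilities would have sufficed in the plane, where two steps end the argument, but they do not survive infinitely many steps.
\end{example}

\begin{example}[The limit may leave $A$]\label{ex:c00}
Let $V_l=\operatorname{span}\{e_1,\dots,e_l\}$ and let $A=\bigcup_lV_l$ be the space of finitely supported sequences. It is Aronszajn-null by Example~\ref{ex:subspace}. Let $\mathbf I$ play a sequence of nonzero vectors of $A$ that is dense in $\ell^2$. Then $a+\sum_{i\le n}r_ic_ix_i$ lies in $A$ exactly when $a$ does, so all the proportions tested equal $\mathbf 1_A(a)$. The naive strategy answers $\emptyset$ in every inning and loses.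
\end{example}

If $A$ is closed, \eqref{eq:naive} does pass to the limit, by the argument at the end of Section~\ref{sec:strategy}. If $A$ is an increasing union of closed sets $K_l$, as in Example~\ref{ex:c00}, there is a repair. In inning $1$ a point $a$ is postponed only if $\mathbb P(a+rc_1x_1\in K_l)>\frac12$ for some scale $r$ \emph{and some} $l$, and from then on the point is tested against the closed set $K_l$. A general Borel set need not be such a union. The remedy is to shrink the target in every inning, along a scheme in which closures do no harm in the limit.

\section{The universal strategy}\label{sec:strategy}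

\subsection*{A scheme of approximating sets}
The space $\mathbb N^{\mathbb N}$ carries the product of the discrete topologies: a sequence of its points converges if and only if each coordinate is eventually constant. We use two theorems on a Polish (separable, completely metrizable) space such as $X$. By the Lusin--Souslin theorem \cite[13.7]{Kechris}, every Borel set $A\subseteq X$ is the image $f(F)$ of a closed set $F\subseteq\mathbb N^{\mathbb N}$ under a continuous injection $f:F\to X$. By \cite[15.1]{Kechris}, the image of a closed subset of $F$ under such an injection is Borel.

\begin{lemma}\label{lem:scheme}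
For every Borel set $A\subseteq X$ there are Borel sets $A^{l_1\dots l_k}$, indexed by the finite sequences in $\mathbb N$, such that:
\begin{enumerate}
\item[(S1)] $A^{\emptyset}=A$;
\item[(S2)] for fixed $l_1,\dots,l_k$, the sets $A^{l_1\dots l_kl}$ increase with $l$ and their union is $A^{l_1\dots l_k}$;
\item[(S3)] for every infinite sequence $(l_i)$ in $\mathbb N$, we have $\bigcap_N\overline{A^{l_1\dots l_N}}\subseteq A$.
\end{enumerate}
\end{lemma}

For an increasing union of closed sets $K_l$ one may take $A^{l_1\dots l_k}=K_{l_1}$ for $k\ge1$. In general we bound the coordinates of the preimages. Bounding them, rather than prescribing them, makes the unions in (S2) increasing, so that one piece captures almost all of the probability. The bounds still give the compactness needed for (S3).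

\begin{proof}
Take $F$ and $f$ as above and put
\[
F^{l_1\dots l_k}=\{\alpha\in F:\alpha_i\le l_i\text{ for }1\le i\le k\},\qquad A^{l_1\dots l_k}=f(F^{l_1\dots l_k}).
\]
The sets $F^{l_1\dots l_k}$ are closed, so their images are Borel. Property (S1) holds since $F^\emptyset=F$, and (S2) holds since the sets $F^{l_1\dots l_kl}$ increase to $F^{l_1\dots l_k}$.

For (S3), let $b\in\bigcap_N\overline{A^{l_1\dots l_N}}$ and choose $\alpha^N\in F^{l_1\dots l_N}$ with $\|f(\alpha^N)-b\|<1/N$. For each $i$ we have $\alpha^N_i\le l_i$ whenever $N\ge i$, so the $i$th coordinate takes finitely many values. Choose infinite sets $M_1\supseteq M_2\supseteq\cdots$ of indices such that $\alpha^N_i$ equals a constant $\alpha_i$ for $N\in M_i$, and choose $N_1<N_2<\cdots$ with $N_j\in M_j$. Then $\alpha^{N_j}\to\alpha=(\alpha_i)$ in $\mathbb N^{\mathbb N}$. Since $F$ is closed, $\alpha\in F$, and continuity gives $f(\alpha)=\lim_jf(\alpha^{N_j})=b$. Hence $b\in A$.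
\end{proof}

\subsection*{Positions and the one-step lemma}
Fix $A$ and a scheme as in Lemma~\ref{lem:scheme}. In each inning a surviving point selects a scale and a smaller target, and we record these choices together with the direction played. A \emph{position} of length $k\ge0$ is a sequence $p=\big((x_i,m_i,l_i)\big)_{i\le k}$ with $x_i\in X\setminus\{0\}$ and $m_i,l_i\in\mathbb N$. For such $p$ put
\[
r_i=\frac{2^{-i}}{m_i\|x_i\|},\qquad \xi_p=\sum_{i\le k}r_ic_ix_i,\qquad S_p=\Big\{a\in X:\ \mathbb P\big(a+\xi_p\in A^{l_1\dots l_k}\big)>\tfrac12\Big\}.
\]
The integer $m_i$ makes the scale as small as we like while keeping the number of choices countable, and the factor $2^{-i}/\|x_i\|$ guarantees $r_i\|x_i\|\le2^{-i}$. Since $r_i$ depends only on $i$, $x_i$ and $m_i$, extending a position does not change the earlier radii. The sets $S_p$ are Borel by Lemma~\ref{lem:tonelli}. For the empty position $\xi_\emptyset=0$, so $S_\emptyset=A$ by (S1). For $k\ge1$ the set $S_p$ need not lie in $A$, which is harmless, as $\mathbf{II}$ may cover points outside $A$.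

The points of $S_p$ that cannot be continued in direction $x$ form the Borel set
\[
N(p,x)=S_p\setminus\bigcup_{m,l\in\mathbb N}S_{p{}^\frown(x,m,l)} .
\]

\begin{lemma}\label{lem:step}
For every position $p$ and every $x\neq0$, we have $N(p,x)\in\mathcal A(x)$.
\end{lemma}

\begin{proof}
Let $p$ have length $k$ and define the Borel functions
\[
g(a)=\mathbb P\big(a+\xi_p\in A^{l_1\dots l_k}\big),\qquad g_l(a)=\mathbb P\big(a+\xi_p\in A^{l_1\dots l_kl}\big).
\]
By (S2) and continuity of $\mathbb P$ along increasing unions, $g_l(a)\uparrow g(a)$ for every $a$. Let $\rho_m=2^{-k-1}/(m\|x\|)$ be the last radius of the position $p'=p{}^\frown(x,m,l)$, so that $\xi_{p'}=\xi_p+\rho_mc_{k+1}x$. Lemma~\ref{lem:tonelli} with $\xi=\xi_p$ and $\eta=a+\rho_mc_{k+1}x$ gives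
\begin{equation}\label{eq:average}
\mathbb P\big(a+\xi_{p'}\in A^{l_1\dots l_kl}\big)=\frac12\int_{-1}^1g_l(a+\rho_mcx)\,dc .
\end{equation}
Fix a line $L$ in direction $x$. Outside a null subset $L_0$ of $L$, the limit relation \eqref{eq:lebesgue} holds for all the countably many functions $g_l$. Let $a\in(L\setminus L_0)\cap S_p$. Then $g(a)>\frac12$, so $g_l(a)>\frac12$ for some $l$. As $m\to\infty$ we have $\rho_m\downarrow0$, so the right side of \eqref{eq:average} tends to $g_l(a)$ and exceeds $\frac12$ for some $m$. Thus $a\in S_{p{}^\frown(x,m,l)}$ and $a\notin N(p,x)$. Hence $N(p,x)\cap L\subseteq L_0$.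
\end{proof}

Both approximations in this proof, first in $l$ and then in $m$, may lose some probability. The strict inequality in the definition of $S_p$ leaves room for the loss, and so the same threshold serves in all innings.

\subsection*{The strategy and the proof of Theorem~\ref{thm:universal}}
The parameters $m_i,l_i$ selected by a surviving point depend on the point, and $\mathbf{II}$ must deal with all points at once. There are only countably many choices, so she can answer all of them together:
\[
\tau(x_1,\dots,x_n)=\bigcup\Big\{N(p,x_n):\ p=\big((x_i,m_i,l_i)\big)_{i<n},\ m_i,l_i\in\mathbb N\Big\}.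
\]
For $n=1$ this is $N(\emptyset,x_1)$. By Lemma~\ref{lem:step}, $\tau(x_1,\dots,x_n)$ is a countable union of members of $\mathcal A(x_n)$, hence a member of $\mathcal A(x_n)$.

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
Let $\bar x=(x_n)$ be a sequence of nonzero vectors. The implication (a)$\Rightarrow$(b) holds with $A_n=\tau(x_1,\dots,x_n)$. For (b)$\Rightarrow$(c), if $A\subseteq\bigcup_nA_n$ with $A_n\in\mathcal A(x_n)$, then $\lambda(A_n)=0$ for each $n$ by Lemma~\ref{lem:vanish} with $y=x_n$, so $\lambda(A)=0$. For (c)$\Rightarrow$(a), we suppose that some $a\in A$ lies in no $\tau(x_1,\dots,x_n)$ and construct an $\bar x$-cube measure that charges $A$.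

\emph{Choosing the parameters.} Put $p_0=\emptyset$, so that $a\in S_{p_0}$. Suppose that $p_{n-1}=\big((x_i,m_i,l_i)\big)_{i<n}$ has been chosen with $a\in S_{p_{n-1}}$. Since $N(p_{n-1},x_n)\subseteq\tau(x_1,\dots,x_n)$, we have $a\notin N(p_{n-1},x_n)$, so there are $m_n,l_n$ with $a\in S_{p_n}$ for $p_n=p_{n-1}{}^\frown(x_n,m_n,l_n)$. We obtain sequences $(m_i)$ and $(l_i)$ such that, with $\xi_n=\xi_{p_n}$,
\begin{equation}\label{eq:half}
\mathbb P\big(a+\xi_n\in A^{l_1\dots l_n}\big)>\tfrac12\qquad\text{for all }n .
\end{equation}
Since $r_i\|x_i\|\le2^{-i}$, the vectors $\xi_n$ converge at every point of $\Omega$ to $\xi_\infty=\sum_ir_ic_ix_i$, and the law $\lambda$ of $a+\xi_\infty$ is an $\bar x$-cube measure.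

\emph{The limit charges the closures.} Let $K_N=\overline{A^{l_1\dots l_N}}$. By (S2) the sets $A^{l_1\dots l_n}$ decrease with $n$, so the closed sets $K_N$ decrease and $A^{l_1\dots l_n}\subseteq K_N$ for $n\ge N$. Fix $N$ and let $\Omega_n=\{a+\xi_n\in K_N\}$. By \eqref{eq:half}, $\mathbb P(\Omega_n)>\frac12$ for $n\ge N$. The events $\bigcup_{n\ge j}\Omega_n$ therefore have probability greater than $\frac12$, and as $j\to\infty$ they decrease to the event $\Omega^*$ that $a+\xi_n\in K_N$ for infinitely many $n$. Thus $\mathbb P(\Omega^*)\ge\frac12$. On $\Omega^*$ the point $a+\xi_\infty$ is the limit of a sequence in the closed set $K_N$, so $\lambda(K_N)\ge\frac12$.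

\emph{Returning to $A$.} Letting $N\to\infty$ gives $\lambda(\bigcap_NK_N)\ge\frac12$, and $\bigcap_NK_N\subseteq A$ by (S3). Hence $\lambda(A)\ge\frac12$, and (c) fails.
\end{proof}

With Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:restricted}.

\begin{remark}[Use of the hypotheses]\label{rem:hyp}
That $A$ is Borel and $X$ is Polish enters through Lemma~\ref{lem:scheme}. The injectivity of $f$ serves only to make the sets $A^{l_1\dots l_k}$ Borel, and this makes the moves of $\mathbf{II}$ Borel. Completeness of $X$ is also needed for the convergence of the series defining cube measures, and separability for Lemmas~\ref{lem:PD} and~\ref{lem:tonelli}. Density of the play is not used in Theorem~\ref{thm:universal}. The threshold $\frac12$ can be replaced throughout by any $\theta\in(0,1)$: the bound $\theta<1$ gives $S_\emptyset=A$, and $\theta>0$ makes the final estimate $\lambda(A)\ge\theta$ contradict (c).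
\end{remark}

\section{Plays that span the space}\label{sec:span}

Condition (c) of Theorem~\ref{thm:universal} is more flexible than (b). By Lemma~\ref{lem:vanish}, an $\bar x$-cube measure vanishes on sets that are null in any direction of the linear span of $\bar x$, whether or not that direction is played. This lets us pass from dense sequences to spanning ones.

\begin{proof}[Proof of Theorem~\ref{thm:span}]
Let $A$ be Aronszajn-null and $\overline{\operatorname{span}}\{x_n\}=X$. The finite combinations of the $x_n$ with rational coefficients form a countable dense set, and it stays dense after removing $0$, since $X$ has no isolated points. Let $(y_k)$ enumerate the nonzero ones. As $A$ is Aronszajn-null, $A\subseteq\bigcup_kE_k$ with $E_k\in\mathcal A(y_k)$. By Lemma~\ref{lem:vanish}, every $\bar x$-cube measure vanishes on each $E_k$, hence on $A$. Theorem~\ref{thm:universal} gives $A\subseteq\bigcup_n\tau(x_1,\dots,x_n)$ and $A\in\mathcal N(\bar x)$. This proves the first assertion and the ``if'' part of the second.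

For the ``only if'' part, let $V=\overline{\operatorname{span}}\{x_n\}\neq X$. By Example~\ref{ex:subspace}, $V$ is Aronszajn-null. If $a\in V$, all partial sums of $a+\sum_nr_nc_nx_n$ lie in the closed subspace $V$, and so does the sum. The corresponding $\bar x$-cube measure gives $V$ measure $1$, and $V\notin\mathcal N(\bar x)$ by (b)$\Rightarrow$(c) of Theorem~\ref{thm:universal}.
\end{proof}

Since a dense sequence has closed linear span $X$, Theorem~\ref{thm:span} shows that a Borel set is Aronszajn-null if and only if it belongs to $\mathcal N(\bar x)$ for every sequence $\bar x$ of nonzero vectors with $\overline{\operatorname{span}}\{x_n\}=X$.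

\begin{remark}[Finite dimension]\label{rem:finite}
Every Borel Lebesgue null set $A\subseteq\mathbb R^d$ is Aronszajn-null. Indeed, a dense sequence $\bar x$ contains a basis $(x_i)_{i\in I}$ of $\mathbb R^d$. For each $w$, the point $w+\sum_{i\in I}r_ic_ix_i$ is uniformly distributed on a nondegenerate parallelepiped, so it lies in $A$ with probability $0$. By Lemma~\ref{lem:tonelli}, every $\bar x$-cube measure vanishes on $A$, and Theorem~\ref{thm:universal} gives $A\in\mathcal N(\bar x)$. In $\mathbb R^d$, then, $\mathbf{II}$ has a winning strategy in $G(A)$ exactly when $A$ is Lebesgue null.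
\end{remark}

\begin{thebibliography}{9}

\bibitem{DT} Jakub Duda and Boaz Tsaban, \emph{Games in Banach spaces}, arXiv:math/0601556 (2006).

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
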